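\title{Tilting characters of $SL_n$ below $p^2$: a counterexample to a conjecture of Andersen}

\begin{abstract}
A conjecture of Andersen predicts that, when Lusztig's conjecture holds for a group $G$ in characteristic $p$, the indecomposable tilting $G$-modules with $p$-regular highest weight in the fundamental $p^2$-alcove have the same characters as their counterparts for the quantum group at a $p$-th root of unity. We show that this equality of characters fails for $SL_4$ and every prime $p\ge5$, at $p-3$ explicit weights, and for $SL_n$ with $n\ge4$ and every prime $p\ge n$, at one explicit weight. Since Lusztig's conjecture holds for $p\gg0$, the conjecture is false. The proof computes the dimension divided by $p^2$, modulo $p$, along a family of tilting modules indexed by $a\ge0$. Up to a nonzero constant, this number is $a+1$ for the quantum group, while in characteristic $p$ it vanishes for all $a\ge p-1$.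
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

Let $G$ be a semisimple, simply connected algebraic group over an algebraically closed field of characteristic $p$, with root system $\Phi_{\rm f}$, weight lattice $X$ and Coxeter number $h$. For a dominant weight $\mu$ let $\Delta(\mu)$, $\nabla(\mu)$ and $L(\mu)$ be the Weyl module, the dual Weyl module and the simple module of highest weight $\mu$. A finite-dimensional module is \emph{tilting} if it has a filtration with factors $\Delta(\nu)$ and also a filtration with factors $\nabla(\nu)$. For each dominant $\mu$ there is a unique indecomposable tilting module $T(\mu)$ of highest weight $\mu$. Its character $\operatorname{ch}T(\mu)$ is a sum of Weyl characters, and the problem is to say which ones. For the quantum group at a complex root of unity the same problem has an answer, given by Soergel's formula in terms of antispherical Kazhdan--Lusztig polynomials. This paper is about the range of weights in which the two answers agree.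

\subsection{Alcoves}
Let $W_{\rm f}$ be the finite Weyl group, $w_0$ its longest element, and $W=W_{\rm f}\ltimes\mathbb Z\Phi_{\rm f}$ the affine Weyl group with its standard Coxeter generators, length function $\ell$ and Bruhat order $\le$. Let $\rho$ be half the sum of the positive roots. For $m\ge1$ the \emph{$m$-dilated dot action} is $w\cdot_m\lambda=w(\lambda+\rho)-\rho$, where $W_{\rm f}$ acts linearly and the translation by $\mu\in\mathbb Z\Phi_{\rm f}$ acts by adding $m\mu$. The hyperplanes $\langle\lambda+\rho,\alpha^\vee\rangle\in m\mathbb Z$ cut $X\otimes\mathbb R$ into \emph{$m$-alcoves}, and the \emph{fundamental} $m$-alcove is given by $0<\langle\lambda+\rho,\alpha^\vee\rangle<m$ for all positive roots $\alpha$. The group $W$ permutes the $m$-alcoves simply transitively, and the closure of the fundamental $m$-alcove is a fundamental domain. If $\alpha_0$ is the highest short root, then $\alpha_0^\vee$ is the highest coroot, $\langle\rho,\alpha_0^\vee\rangle=h-1$, and a dominant weight $\mu$ lies in the fundamental $m$-alcove if and only if $\langle\mu+\rho,\alpha_0^\vee\rangle<m$.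 A weight is \emph{$p$-regular} if it lies in a $p$-alcove, that is, on none of the hyperplanes for $m=p$.

Let $A_0$ be the set of weights in the fundamental $p$-alcove; it is empty if $p<h$. An element $x\in W$ is \emph{dominant} if $x\cdot_p\lambda$ is dominant for all $\lambda\in A_0$. We write ${}^pW^+$ for the set of dominant $x\in W$ such that $x\cdot_pA_0$ lies in the fundamental $p^2$-alcove; these are the dominant elements of the set ${}^pW$ in the formulation of \cite{Hazi}. As usual $\nu\le\mu$ means that $\mu-\nu$ is a sum of positive roots.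

\begin{lemma}\label{lem:alcove}
\begin{enumerate}
\item[(a)] Every $p$-regular dominant weight $\theta$ in the fundamental $p^2$-alcove has the form $x\cdot_p\lambda$ with $\lambda\in A_0$ and $x\in{}^pW^+$.
\item[(b)] Let $\mu$ be dominant with $\langle\mu+\rho,\alpha_0^\vee\rangle\le m$. Then no dominant weight $\nu<\mu$ lies in $W\cdot_m\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $p$-alcove $C$ containing $\theta$ is the image of the fundamental $p$-alcove under some $x\in W$, and $\lambda=x^{-1}\cdot_p\theta$ lies in $A_0$. The walls of the fundamental $p^2$-alcove are among the hyperplanes for $m=p$, so all of $C$ lies in the fundamental $p^2$-alcove. Hence $x\in{}^pW^+$.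

(b) Since $\alpha_0$ is dominant, $\nu\le\mu$ gives $\langle\nu+\rho,\alpha_0^\vee\rangle\le\langle\mu+\rho,\alpha_0^\vee\rangle\le m$. So $\nu$ and $\mu$ both lie in the closure of the fundamental $m$-alcove, which meets each orbit once.
\end{proof}

\subsection{The conjecture}
For $m=p^r$ with $r\ge1$ let $T_m(\mu)$ be the indecomposable tilting module of highest weight $\mu$ for Lusztig's divided power quantum group with the same root datum, specialized over $\mathbb C$ at a root of unity $q$ such that $q^2$ is a primitive $m$-th root of unity. With this normalization the linkage principle for the quantum group is governed by $\cdot_m$, while for $G$ it is governed by $\cdot_p$. A result of Andersen states that for $\lambda\in A_0$, $r\ge1$ and dominant $x\in W$,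
\begin{equation}\label{eq:andersen}
\operatorname{ch}T(x\cdot_p\lambda)\in\sum_{y\le x,\ y\text{ dominant}}\mathbb Z_{\ge0}\operatorname{ch}T_{p^r}(y\cdot_p\lambda).
\end{equation}
The weight $\mu=x\cdot_p\lambda$ has multiplicity one in $T(\mu)$ and all other weights of $T(\mu)$ are smaller, so the term $y=x$ has coefficient one. Thus each $\operatorname{ch}T_{p^r}(\mu)$ is a lower bound for $\operatorname{ch}T(\mu)$. Suppose now that $\mu$ lies in the fundamental $p^2$-alcove and $r\ge2$. The weights $y\cdot_p\lambda$ that occur in \eqref{eq:andersen} are $\le\mu$, so they lie in that alcove too, and by Lemma~\ref{lem:alcove}(b) and the linkage principle the modules $T_{p^r}(y\cdot_p\lambda)$ are Weyl modules. So for $r\ge2$ the statement \eqref{eq:andersen} says only that $\operatorname{ch}T(\mu)$ is a sum of Weyl characters. In the fundamental $p^2$-alcove the only bound with content is the one for $r=1$, and the natural guess is that it is attained. The guess is supported by the behavior of simple modules, which have quantum characters roughly up to height $p^2$ when $p$ is large (Section~\ref{sec:simple}).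

To state the guess precisely, let $P_{u,v}$ be the Kazhdan--Lusztig polynomials of $W$. \emph{Lusztig's conjecture} for $G$ in characteristic $p\ge h$ asserts that for every $w\in W$ with $w\cdot_p0$ dominant and $\langle w\cdot_p0+\rho,\alpha_0^\vee\rangle\le p(p-h+2)$,
\begin{equation}\label{eq:lusztig}
\operatorname{ch}L(w\cdot_p0)=\sum_y(-1)^{\ell(w)+\ell(y)}P_{w_0y,\,w_0w}(1)\operatorname{ch}\Delta(y\cdot_p0),
\end{equation}
the sum running over all $y\in W$ with $y\cdot_p0$ dominant.

\medskip
\noindent\textbf{Conjecture} (Andersen; see \cite{Hazi})\textbf{.} \emph{Suppose that Lusztig's conjecture holds for $G$ in characteristic $p$. Then $\operatorname{ch}T(x\cdot_p\lambda)=\operatorname{ch}T_p(x\cdot_p\lambda)$ for all $\lambda\in A_0$ and $x\in{}^pW^+$.}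

\subsection{Results}
For $SL_n$ we identify $X$ with $\mathbb Z^n/\mathbb Z(1,\dots,1)$, take $\rho=(n-1,\dots,1,0)$, and write $\varpi_i$ for the fundamental weights.

\begin{theorem}\label{thm:sl4}
Let $p\ge5$ be a prime and $G=SL_4$. Define $\xi:\mathbb Z\to\mathbb Z$ by $\xi(2j)=pj$ and $\xi(2i+1)=pi+2$. For $p\le a\le2p-4$ let $\theta_a$ be the weight with
\[
\theta_a+\rho=(\xi(a+3)+1,\ \xi(a+2)+1,\ \xi(1),\ \xi(0))\in\mathbb Z^4/\mathbb Z(1,1,1,1).
\]
Then $\theta_a=x\cdot_p\lambda$ with $\lambda\in A_0$ and $x\in{}^pW^+$, and $\operatorname{ch}T(\theta_a)\ne\operatorname{ch}T_p(\theta_a)$. For $a=p$ we have $\theta_p=(p-3)\varpi_1+\frac{p(p+1)}2\varpi_2+\varpi_3$.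
\end{theorem}

For $p=5$ the shifted weights are $(21,18,2,0)$ and $(23,21,2,0)$, so $\theta_5=2\varpi_1+15\varpi_2+\varpi_3$ and $\theta_6=\varpi_1+18\varpi_2+\varpi_3$.

\begin{theorem}\label{thm:sln}
Let $n\ge4$, let $p\ge n$ be a prime (so $p\ge5$), and let $G=SL_n$. The weight $\theta=(p-3)\varpi_1+\frac{p(p+1)}2\varpi_2+\varpi_3$ has the form $x\cdot_p\lambda$ with $\lambda\in A_0$ and $x\in{}^pW^+$, and $\operatorname{ch}T(\theta)\ne\operatorname{ch}T_p(\theta)$.
\end{theorem}

Neither proof uses Lusztig's conjecture. It enters only through Proposition~\ref{prop:lusztig}, which says that it holds for $SL_n$ when $p$ is large. Together with Theorem~\ref{thm:sln} this gives the answer to the conjecture.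

\begin{corollary}\label{cor:false}
The conjecture is false. For every $n\ge4$ and all $p\gg0$ (depending on $n$), its hypothesis holds for $SL_n$ and its conclusion fails.
\end{corollary}

We make no claim about the conjecture for $SL_2$, $SL_3$ or other types.

The method is to compute a numerical invariant of the character without computing the character. Section~\ref{sec:model} shows the mechanism for the dimension modulo $p$ of tilting modules for $SL_2$. Section~\ref{sec:settings} sets up traces over a discrete valuation ring for $G$ and for the quantum group in parallel. Sections~\ref{sec:block}--\ref{sec:recursion} define the invariant $D$ on a singular linkage class of $SL_4$ and compute it along a family of tilting modules. Section~\ref{sec:regular} transfers the result to $p$-regular weights, and Section~\ref{sec:sln} transfers it to $SL_n$.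

\section{Simple modules up to height $p^2$}\label{sec:simple}

Let $L_q(\mu)$ denote the simple modules of the quantum group at $q$ of order $p$. A weight $\mu_0$ is \emph{restricted} if $0\le\langle\mu_0,\alpha^\vee\rangle<p$ for all simple roots $\alpha$. Every dominant $\mu$ is uniquely $\mu_0+p\mu_1$ with $\mu_0$ restricted and $\mu_1$ dominant. For a character $\chi$ let $\chi^{(p)}$ be obtained by multiplying all weights by $p$. The modular and quantum Steinberg tensor product theorems give
\begin{equation}\label{eq:steinberg}
\operatorname{ch}L(\mu)=\operatorname{ch}L(\mu_0)\cdot(\operatorname{ch}L(\mu_1))^{(p)},\qquad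
\operatorname{ch}L_q(\mu)=\operatorname{ch}L_q(\mu_0)\cdot(\operatorname{ch}\Delta(\mu_1))^{(p)}.
\end{equation}
So the characteristic is felt a second time, through $\mu_1$, once $L(\mu_1)\ne\Delta(\mu_1)$. For $SL_2$, formula \eqref{eq:steinberg} gives $\dim L(p^2)=\dim L(p)=2$ and $\dim L_q(p^2)=p+1$, and the weight $p^2$ lies just outside the fundamental $p^2$-alcove.

\begin{proposition}\label{prop:lusztig}
Fix $n\ge4$. For $p\gg0$, Lusztig's conjecture holds for $SL_n$ in characteristic $p$.
\end{proposition}

\begin{proof}
By Andersen, Jantzen and Soergel \cite{AJS}, for $p\gg0$ we have $\operatorname{ch}L(\mu_0)=\operatorname{ch}L_q(\mu_0)$ for all restricted $p$-regular $\mu_0$. By Kazhdan--Lusztig and Kashiwara--Tanisaki, $\operatorname{ch}L_q(w\cdot_p0)$ equals the right side of \eqref{eq:lusztig} for all dominant $w\cdot_p0$. It remains to show $\operatorname{ch}L(\mu)=\operatorname{ch}L_q(\mu)$ for $\mu=w\cdot_p0$ dominant with $\langle\mu+\rho,\alpha_0^\vee\rangle\le p(p-h+2)$. Write $\mu=\mu_0+p\mu_1$. The weight $\mu_0$ is $p$-regular because $\langle\mu_0+\rho,\alpha^\vee\rangle\equiv\langle\mu+\rho,\alpha^\vee\rangle\pmod p$.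 Since $\langle\mu_0+\rho,\alpha_0^\vee\rangle>0$, we get $p\langle\mu_1,\alpha_0^\vee\rangle<p(p-h+2)$, so $\langle\mu_1,\alpha_0^\vee\rangle\le p-h+1$ and $\langle\mu_1+\rho,\alpha_0^\vee\rangle\le p$. By Lemma~\ref{lem:alcove}(b) and the linkage principle, $L(\mu_1)=\Delta(\mu_1)$. Now \eqref{eq:steinberg} gives the claim.
\end{proof}

\section{A model: dimensions modulo $p$ for $SL_2$}\label{sec:model}

Let $G=SL_2$ over $K$ of odd characteristic $p$. Dominant weights are integers $a\ge0$, $\dim\Delta(a)=a+1$, and with $V=\Delta(1)$ and $\Delta(-1)=0$ we have $\operatorname{ch}\Delta(a)\operatorname{ch}V=\operatorname{ch}\Delta(a+1)+\operatorname{ch}\Delta(a-1)$. Put $t_a=\dim T(a)$. In characteristic zero $T(a)=\Delta(a)$, so $t_a=a+1$, the solution of $2t_a=t_{a+1}+t_{a-1}$ with $t_{-1}=0$, $t_0=1$. In characteristic $p$, Lemma~\ref{lem:alcove}(b) gives $T(a)=\Delta(a)$ for $a\le p-1$, so $t_a$ follows the same recursion until $t_{p-1}=p$ vanishes in $K$. From then on it stays zero, for the following reason.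

\emph{If $T$ is indecomposable and $p\mid\dim T$, then $p\mid\dim Y$ for every summand $Y$ of $T\otimes Q$.} Indeed, let $e$ be the projection onto $Y$. The partial trace $1\otimes\operatorname{tr}:\operatorname{End}_K(T)\otimes\operatorname{End}_K(Q)\to\operatorname{End}_K(T)$ commutes with conjugation by $G$ and preserves traces. So $(1\otimes\operatorname{tr})(e)$ lies in the local ring $\operatorname{End}_G(T)$ and equals a scalar $c$ plus a nilpotent endomorphism. Hence $\dim Y=\operatorname{tr}e=c\dim T=0$ in $K$.

Since $T(a+1)$ is a summand of $T(a)\otimes V$, we get $p\mid t_a$ for all $a\ge p-1$. For $a=p$ this determines the character. The module $T(p)$ is a summand of $\Delta(p-1)\otimes V$, whose Weyl factors are $\Delta(p)$ and $\Delta(p-2)$. The dimension $p+1$ is excluded, so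
\begin{equation}\label{eq:model}
T(p)=\Delta(p-1)\otimes V,\qquad\operatorname{ch}T(p)=\operatorname{ch}\Delta(p)+\operatorname{ch}\Delta(p-2).
\end{equation}

This argument separates characteristic $p$ from characteristic zero, but not from the quantum group. There the dimension must be replaced by the quantum dimension $[a+1]=(v^{a+1}-v^{-a-1})/(v-v^{-1})$ at $v=q$, which also vanishes at $a=p-1$. What does separate the two settings is the quotient $[pm]/[p]$. At $v=q$ its value is $m\in\mathbb C$, while its classical analogue $pm/p$ has value $m$ modulo $p$. So we look at modules whose dimensions are all divisible by a fixed power of $p$, and we divide by that power. Division by $p$ makes no sense for traces with values in $K$, so we first lift modules and endomorphisms to a discrete valuation ring. We then find, for $SL_4$, a family of tilting modules on which the divided dimension obeys the recursion above, with steps so small that the index $a=p$ is reached at height about $p^2/2$.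

\section{Tilting modules and traces in two settings}\label{sec:settings}

\subsection{The settings}
Fix a prime $p\ge5$ and $G=SL_n$ with $n\le p$. Soergel's formula for $\operatorname{ch}T_p(\mu)$ does not depend on the choice of $q$, so we take $q$ of order $p$. We work in one of two settings $(\mathcal O,\pi,K,\mathcal F)$, where $\mathcal O$ is a complete discrete valuation ring with uniformizer $\pi$, algebraically closed residue field $K$ and fraction field $\mathcal F$. Each comes with a Hopf algebra $U_{\mathcal O}$, with antipode $\sigma$ and counit $\varepsilon$, and an invertible grouplike element $\kappa$ such that $\sigma^2(u)=\kappa u\kappa^{-1}$.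
\begin{itemize}
\item[(m)] $K$ is the ground field of $G$, $\mathcal O$ is the ring of Witt vectors of $K$, $\pi=p$, and $U_{\mathcal O}=\operatorname{Dist}(SL_{n,\mathcal O})$ is the distribution algebra. Put $[m]=m$ and $\kappa=1$; here $\sigma^2=\mathrm{id}$.
\item[(q)] $K=\mathbb C$, $\mathcal O=\mathbb C[[s]]$, $\pi=s$, $v=q+s$, and $U_{\mathcal O}$ is Lusztig's divided power form of $U_v(\mathfrak{sl}_n)$ over $\mathcal O$. Put $[m]=(v^m-v^{-m})/(v-v^{-1})$ and $\kappa=K_{2\rho}^{\pm1}$, the sign depending on the convention for the comultiplication.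
\end{itemize}
In both settings $[-m]=-[m]$, and
\begin{equation}\label{eq:qint}
[m]\in\mathcal O^\times\text{ if }p\nmid m,\qquad[p]\in\pi\mathcal O^\times,\qquad[pm]/[p]\equiv m,\qquad[pm+2]\equiv[2]\pmod\pi.
\end{equation}
In (m) this is immediate. In (q), $q^{2m}\ne1$ for $p\nmid m$, the polynomial $v^{2p}-1$ has a simple root at $q$, and the congruences follow from $v^p\equiv1$, since $[pm]/[p]=v^{p(m-1)}+v^{p(m-3)}+\dots+v^{-p(m-1)}$ for $m>0$.

A \emph{lattice} is a $U_{\mathcal O}$-module that is free of finite rank over $\mathcal O$ and is the sum of its weight spaces for weights in $X$ (type~1 in setting (q)). For a lattice $A$ we write $A_K$ and $A_{\mathcal F}$ for its base changes; they have the same character. A \emph{module} is a finite-dimensional module over $K$, for $G$ in (m) and for the quantum group at $q$ in (q). We write $\Delta(\lambda),\nabla(\lambda),L(\lambda),T(\lambda)$ in both settings, so that $T(\lambda)$ means $T_p(\lambda)$ in (q). Over $\mathcal F$ the characteristic is zero, respectively $v$ is not a root of unity, so modules are semisimple with absolutely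 simple objects $\Delta_{\mathcal F}(\lambda)$.

\subsection{Standard facts}
The modules $\Delta(\lambda)$, $\nabla(\lambda)$ and $\Delta_{\mathcal F}(\lambda)$ have the Weyl character. The module $\Delta(\lambda)$ has simple head $L(\lambda)$, and it surjects onto every module generated by a \emph{primitive} vector of weight $\lambda$, that is, one killed by all divided powers of the raising operators. The module $\nabla(\lambda)$ has simple socle $L(\lambda)$. For a module $M$ with a Weyl filtration, $(M:\Delta(\lambda))$ is the number of factors $\Delta(\lambda)$; it depends only on $\operatorname{ch}M$, because Weyl characters are linearly independent. For an indecomposable $T$ we write $[M:T]$ for its multiplicity as a direct summand of $M$. The following hold in both settings \cite[II.4, II.6, II.E]{Jantzen}, \cite{APW,Andersen,Paradowski}.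
\begin{itemize}
\item[(T1)] (Linkage.) The highest weights of the composition factors of an indecomposable module lie in one orbit of $W$ under $\cdot_p$, called a \emph{linkage class}. So every module $M$ is the direct sum of its \emph{$B$-parts}, where $B$ runs over the linkage classes.
\item[(T2)] $\dim\operatorname{Hom}(\Delta(\lambda),\nabla(\mu))=\delta_{\lambda\mu}$ and $\operatorname{Ext}^1(\Delta(\lambda),\nabla(\mu))=0$. By induction on filtration lengths, if $A$ has a $\Delta$-filtration and $B$ a $\nabla$-filtration, then $\operatorname{Ext}^1(A,B)=0$ and $\dim\operatorname{Hom}(A,B)=\sum_\lambda(A:\Delta(\lambda))(B:\nabla(\lambda))$.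
\item[(T3)] Duals, tensor products and summands of tilting modules are tilting.
\item[(T4)] The Krull--Schmidt theorem holds, and every tilting module is a direct sum of modules $T(\lambda)$. We have $(T(\lambda):\Delta(\lambda))=1$, and $(T(\lambda):\Delta(\nu))\ne0$ implies $\nu\le\lambda$. Hence tilting modules are determined by their characters.
\item[(T5)] Let $Q$ be tilting with $(Q:\Delta(\lambda'))=0$ for all $\lambda'>\lambda$. Then $[Q:T(\lambda)]=(Q:\Delta(\lambda))$. Indeed, a summand $T(\lambda')$ with a factor $\Delta(\lambda)$ has $\lambda'\ge\lambda$ and contributes $\Delta(\lambda')$ to $Q$, so $\lambda'=\lambda$. In particular $T(\lambda+\nu)$ is a summand of $T(\lambda)\otimes T(\nu)$.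
\end{itemize}
If no dominant $\nu<\lambda$ is linked to $\lambda$, then $\Delta(\lambda)=L(\lambda)=\nabla(\lambda)=T(\lambda)$ by (T1). We write $\Lambda^iV=\Delta(\varpi_i)$ in both settings. No dominant weight is smaller than $\varpi_i$, so $\Lambda^iV=T(\varpi_i)$; its weights are the permutations of $(1^i,0^{n-i})$, each of multiplicity one. By (T5), every tilting module is a summand of a direct sum of tensor products of the $\Lambda^iV$.

\subsection{Weights as tuples}\label{ssec:tuples}
We record a weight $\lambda$ by the tuple $x=\lambda+\rho\in\mathbb Z^n$, defined up to adding a multiple of $(1,\dots,1)$; once the sum $\sum x_l$ is fixed, the tuple is unique. The numbers $\langle\lambda+\rho,\alpha^\vee\rangle$ for $\alpha>0$ are the differences $x_l-x_m$ with $l<m$. So $\lambda$ is dominant if $x$ is strictly decreasing, $p$-regular if the entries of $x$ are distinct modulo $p$, and a dominant $\lambda$ lies in the fundamental $p^2$-alcove if $x_1-x_n<p^2$. The coefficient of $\varpi_l$ in $\lambda$ is $x_l-x_{l+1}-1$. Let $x,y$ have equal sums. They are linked if and only if they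 have the same multiset of residues modulo $p$, since then a permutation of $y$ differs from $x$ by $p$ times a vector of sum zero. We have $y\le x$ if and only if $y_1+\dots+y_l\le x_1+\dots+x_l$ for all $l$, equivalently $y_{l+1}+\dots+y_n\ge x_{l+1}+\dots+x_n$ for all $l$.

For any $x\in\mathbb Z^n$ let $\chi(x)=\sum_w\operatorname{sgn}(w)e^{wx}\big/\sum_w\operatorname{sgn}(w)e^{w\rho}$, with $w$ running over the symmetric group. It is alternating in $x$, vanishes if two entries coincide, and equals $\operatorname{ch}\Delta(x-\rho)$ for strictly decreasing $x$. Since the character of a module $Q$ is symmetric,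
\begin{equation}\label{eq:product}
\chi(x)\operatorname{ch}Q=\sum_\nu\dim Q_\nu\;\chi(x+\nu).
\end{equation}

\subsection{Lifting}
All $\operatorname{Hom}$ and $\operatorname{End}$ spaces below consist of module maps, unless a ring of scalars is indicated.

\begin{lemma}\label{lem:lift}
\begin{enumerate}
\item[(a)] If $A,B$ are lattices with $A_K,B_K$ tilting, then $\operatorname{Hom}(A,B)\otimes K=\operatorname{Hom}(A_K,B_K)$.
\item[(b)] If $A$ is a lattice with $A_K$ tilting, every summand of $A_K$ is the reduction of a summand of $A$.
\item[(c)] Every tilting module $M$ is the reduction of a lattice $M_{\mathcal O}$, unique up to isomorphism.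
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\phi\in\operatorname{Hom}_{\mathcal O}(A,B)$ and $\pi\phi$ is $U_{\mathcal O}$-linear, then so is $\phi$. Hence $\operatorname{Hom}(A,B)\otimes K$ injects into $\operatorname{Hom}(A_K,B_K)$. The rank of $\operatorname{Hom}(A,B)$ is $\dim\operatorname{Hom}(A_{\mathcal F},B_{\mathcal F})$, which by semisimplicity is $\sum_\lambda(A_K:\Delta(\lambda))(B_K:\Delta(\lambda))$. By (T2) this is $\dim\operatorname{Hom}(A_K,B_K)$.

(b) The algebra $\operatorname{End}(A)$ is finitely generated over the complete ring $\mathcal O$ and has reduction $\operatorname{End}(A_K)$ by (a), so idempotents lift.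

(c) The lattice generated by a highest weight vector of $\Delta_{\mathcal F}(\varpi_i)$ lifts $\Lambda^iV$. Existence follows from (b) applied to sums of tensor products of these lattices. Given two lifts, (a) lifts $\mathrm{id}_M$ to a map between them whose determinant is a unit.
\end{proof}

\subsection{Traces}
For a lattice $A$ and $f\in\operatorname{End}(A)$ put $\operatorname{tr}_v(f)=\operatorname{tr}(\kappa f)\in\mathcal O$. The factor $\kappa$ is what makes the trace compatible with duality, as we see below. For $M$ tilting put $\operatorname{qdim}M=\operatorname{tr}_v(\mathrm{id}_{M_{\mathcal O}})$, and let $\operatorname{qdim}\Delta(\lambda)$ be the trace of $\kappa$ on $\Delta_{\mathcal F}(\lambda)$. In (m) these are dimensions. In (q), $\kappa$ acts on the weight $\mu$ by $v^{\pm(2\rho,\mu)}$, and this substitution in the Weyl character formula gives the quantum form of the dimension formula. In both settings, for $x=\lambda+\rho$,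
\begin{equation}\label{eq:qdim}
\operatorname{qdim}\Delta(\lambda)=\prod_{l<m}\frac{[x_l-x_m]}{[m-l]},
\end{equation}
and the denominators are units because $n\le p$.

\begin{lemma}\label{lem:trace}
Let $M$ be tilting and $f\in\operatorname{End}(M_{\mathcal O})$. Then $\operatorname{tr}_v(f)=\sum_\lambda c_\lambda\operatorname{qdim}\Delta(\lambda)$ with $c_\lambda\in\mathcal O$, the sum running over the $\lambda$ with $(M:\Delta(\lambda))\ne0$. If $f=\mathrm{id}$, then $c_\lambda=(M:\Delta(\lambda))$. If the reduction of $f$ is nilpotent, then $c_\lambda\in\pi\mathcal O$.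
\end{lemma}

\begin{proof}
Let $H_\lambda$ be the space of primitive vectors of weight $\lambda$ in $M_{\mathcal F}$. Then $M_{\mathcal F}=\bigoplus_\lambda\Delta_{\mathcal F}(\lambda)\otimes H_\lambda$ with $\dim H_\lambda=(M:\Delta(\lambda))$, the map $f$ acts on the second factors and $\kappa$ on the first. This gives the formula with $c_\lambda=\operatorname{tr}(f|H_\lambda)$. The $\mathcal O$-lattice $H_\lambda\cap M_{\mathcal O}$ in $H_\lambda$ is stable under $\operatorname{End}(M_{\mathcal O})$, so $c_\lambda\in\mathcal O$. If the reduction of $f$ is nilpotent, then $f^k=\pi g$ for some $k$ and some $g\in\operatorname{End}(M_{\mathcal O})$. So $f$ is nilpotent modulo $\pi$ on $H_\lambda\cap M_{\mathcal O}$, and $c_\lambda\in\pi\mathcal O$.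
\end{proof}

\subsection{Duality and partial traces}
In setting (q) the flip $Q\otimes Q^*\to Q^*\otimes Q$ is not a module map, so the partial trace of Section~\ref{sec:model} has to be rebuilt from evaluation and coevaluation maps. Write the comultiplication as $u\mapsto\sum u_1\otimes u_2$. Let $Q$ be a lattice with basis $y_i$ and dual basis $y_i^*$, and let $u$ act on $Q^*$ by $(u\varphi)(y)=\varphi(\sigma(u)y)$. Define
\begin{align*}
\mathrm{coev}&:\mathcal O\to Q\otimes Q^*,\ 1\mapsto\textstyle\sum y_i\otimes y_i^*, & \mathrm{ev}&:Q^*\otimes Q\to\mathcal O,\ \varphi\otimes y\mapsto\varphi(y),\\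
\mathrm{coev}'&:\mathcal O\to Q^*\otimes Q,\ 1\mapsto\textstyle\sum y_i^*\otimes\kappa^{-1}y_i, & \mathrm{ev}'&:Q\otimes Q^*\to\mathcal O,\ y\otimes\varphi\mapsto\varphi(\kappa y).
\end{align*}
All four maps are $U_{\mathcal O}$-linear. For $\mathrm{coev}$, identify $Q\otimes Q^*$ with $\operatorname{End}_{\mathcal O}(Q)$; then $u$ acts by $E\mapsto\sum u_1E\sigma(u_2)$, the element $\mathrm{coev}(1)$ is the identity, and $\sum u_1\sigma(u_2)=\varepsilon(u)$. For $\mathrm{ev}$, use $\sum\sigma(u_1)u_2=\varepsilon(u)$. For $\mathrm{ev}'$, we have $\sigma(u)\kappa=\kappa\sigma^{-1}(u)$, and applying $\sigma^{-1}$ to the last identity gives $\sum\sigma^{-1}(u_2)u_1=\varepsilon(u)$, so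
\[
\sum\varphi(\sigma(u_2)\kappa u_1y)=\sum\varphi(\kappa\sigma^{-1}(u_2)u_1y)=\varepsilon(u)\varphi(\kappa y).
\]
For $\mathrm{coev}'$, identify $Q^*\otimes Q$ with $\operatorname{End}_{\mathcal O}(Q)$; then $u$ acts by $E\mapsto\sum u_2E\sigma(u_1)$, the element $\mathrm{coev}'(1)$ is $\kappa^{-1}$, and
\[
\sum u_2\kappa^{-1}\sigma(u_1)=\kappa^{-1}\sum\sigma^2(u_2)\sigma(u_1)=\kappa^{-1}\sigma\Bigl(\sum u_1\sigma(u_2)\Bigr)=\varepsilon(u)\kappa^{-1}.
\]

For lattices $A,C$ and $h\in\operatorname{End}(A\otimes Q)$ define the \emph{partial trace} and two adjunction maps by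
\begin{align*}
&\operatorname{ptr}(h)=(1\otimes\mathrm{ev}')(h\otimes1)(1\otimes\mathrm{coev})\in\operatorname{End}(A),\\
&\operatorname{Hom}(A\otimes Q,C)\to\operatorname{Hom}(A,C\otimes Q^*),\qquad g\mapsto g^\flat=(g\otimes1)(1\otimes\mathrm{coev}),\\
&\operatorname{Hom}(C,A\otimes Q)\to\operatorname{Hom}(C\otimes Q^*,A),\qquad f\mapsto f^\sharp=(1\otimes\mathrm{ev}')(f\otimes1).
\end{align*}

\begin{lemma}\label{lem:dual}
The maps $g\mapsto g^\flat$ and $f\mapsto f^\sharp$ are bijective. The same formulas define bijections over $K$, compatibly with reduction. Moreover $\operatorname{tr}_v(\operatorname{ptr}h)=\operatorname{tr}_v(h)$ and $\operatorname{tr}_v(f^\sharp g^\flat)=\operatorname{tr}_v(gf)$.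
\end{lemma}

\begin{proof}
The inverse of $g\mapsto g^\flat$ is $\phi\mapsto(1\otimes\mathrm{ev})(\phi\otimes1)$. Indeed, $(1\otimes\mathrm{ev})(g^\flat\otimes1)$ sends $a\otimes y$ to $\sum_ig(a\otimes y_i)y_i^*(y)=g(a\otimes y)$. Conversely, if $\phi(a)=\sum_jc_j\otimes\varphi_j$, then $((1\otimes\mathrm{ev})(\phi\otimes1))^\flat$ sends $a$ to $\sum_{i,j}c_j\varphi_j(y_i)\otimes y_i^*=\phi(a)$. The inverse of $f\mapsto f^\sharp$ is $\psi\mapsto(\psi\otimes1)(1\otimes\mathrm{coev}')$. Indeed, if $f(c)=\sum_ja_j\otimes z_j$, then $(f^\sharp\otimes1)(1\otimes\mathrm{coev}')$ sends $c$ to $\sum_{i,j}a_j\,y_i^*(\kappa z_j)\otimes\kappa^{-1}y_i=f(c)$. Conversely, $((\psi\otimes1)(1\otimes\mathrm{coev}'))^\sharp$ sends $c\otimes\varphi$ to $\sum_i\psi(c\otimes y_i^*)\varphi(\kappa\kappa^{-1}y_i)=\psi(c\otimes\varphi)$. These computations hold verbatim over $K$.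

We have $\operatorname{ptr}(h)(a)=\sum_i(1\otimes y_i^*\kappa)\,h(a\otimes y_i)$, so $\operatorname{tr}(\kappa\operatorname{ptr}h)=\operatorname{tr}((\kappa\otimes\kappa)h)$, and $\kappa$ acts on $A\otimes Q$ as $\kappa\otimes\kappa$. Finally $f^\sharp g^\flat=\operatorname{ptr}(fg)$ by the definitions, and $\operatorname{tr}(\kappa fg)=\operatorname{tr}(g\kappa f)=\operatorname{tr}(\kappa gf)$.
\end{proof}

For $j\ge0$ let $\mathcal I_j$ be the class of tilting modules $M$ with $\operatorname{tr}_v(\operatorname{End}M_{\mathcal O})\subset\pi^j\mathcal O$. By Lemma~\ref{lem:trace}, $M\in\mathcal I_j$ as soon as all Weyl factors of $M$ have $\operatorname{qdim}$ in $\pi^j\mathcal O$. The next lemma is the integral form of the observation in Section~\ref{sec:model}.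

\begin{lemma}\label{lem:ideal}
Let $T\in\mathcal I_j$, let $Q$ be tilting and let $Y$ be a summand of $T\otimes Q$. Then $Y\in\mathcal I_j$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lift} we may take $Y_{\mathcal O}$ to be a summand of $T_{\mathcal O}\otimes Q_{\mathcal O}$, with inclusion $\iota$ and projection $\mathrm{pr}$. For $h\in\operatorname{End}(Y_{\mathcal O})$, Lemma~\ref{lem:dual} gives $\operatorname{tr}_v(h)=\operatorname{tr}_v(\iota h\,\mathrm{pr})=\operatorname{tr}_v(\operatorname{ptr}(\iota h\,\mathrm{pr}))\in\pi^j\mathcal O$.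
\end{proof}

\section{Two pairs of equal residues}\label{sec:block}

From here through Section~\ref{sec:regular}, $G=SL_4$, and all statements hold in both settings unless one is named. By \eqref{eq:qint} and \eqref{eq:qdim}, each pair of congruent entries of $x$ contributes a factor $\pi$ to $\operatorname{qdim}\Delta(x-\rho)$. We work in linkage classes with two such pairs: all their tilting modules lie in $\mathcal I_2$, and we ask which of them lie in $\mathcal I_3$. The residues are taken to be $0,0,2,2$. The distance $2$ is chosen so that raising one entry of each pair by $1$ gives the distinct residues $0,1,2,3$, which Section~\ref{sec:regular} needs; the residues $0,0,1,1$ would give $0,1,1,2$.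

For $k\in\mathbb Z$ let $B^{(k)}$ be the linkage class of tuples with residues $\{0,0,2,2\}$ and sum $4+pk$. The map $\xi$ of Theorem~\ref{thm:sl4} lists the integers congruent to $0$ or $2$ in increasing order: it is strictly increasing, $\xi(m+2)=\xi(m)+p$, even $m$ give residue $0$ and odd $m$ give residue $2$. So dominant weights in $B^{(k)}$ correspond, via $x=\xi(S)=(\xi(s_1),\dots,\xi(s_4))$, to sets $S=\{s_1>s_2>s_3>s_4\}$ of integers with two odd elements $2i_1+1>2i_2+1$ and two even elements $2j_1>2j_2$ such that $i_1+i_2+j_1+j_2=k$. The last condition says that $|S|:=\sum s_l$ equals $2k+2$. We write $S\in B^{(k)}$, $\Delta(S)$, $T(S)$, and $S''\le S$ for $\xi(S'')\le\xi(S)$. Since $\xi$ is increasing,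
\begin{equation}\label{eq:ends}
S''\le S\quad\text{implies}\quad s_1''\le s_1\ \text{ and }\ s_4''\ge s_4.
\end{equation}

\begin{definition}
Let $\operatorname{inv}(S)$ be the number of pairs $(o,e)$ with $o\in S$ odd, $e\in S$ even and $o<e$. For $S\in B^{(k)}$ and for $M$ tilting in $B^{(k)}$ put
\[
D(S)=(-1)^{|S|/2+\operatorname{inv}(S)}(i_1-i_2)(j_1-j_2),\qquad D(M)=\sum_S(M:\Delta(S))\,D(S)\in\mathbb Z.
\]
\end{definition}

The integer $D(M)$ depends only on $\operatorname{ch}M$, by a rule that is the same in both settings. Replacing $S$ by $S+2$ and $k$ by $k+4$ describes the same weight and does not change $D$. The sign $(-1)^{|S|/2}=(-1)^{k+1}$ is constant on $B^{(k)}$ and serves only to make the constant in Lemma~\ref{lem:double} positive. We say that $D(M)=0$ \emph{in $K$} if $p\mid D(M)$ in setting (m), and if $D(M)=0$ in setting (q).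

\begin{lemma}\label{lem:D}
Let $c_k\in K^\times$ be the image of $(-1)^{k+1}[2]^2/[3]$. For $S\in B^{(k)}$ we have $\operatorname{qdim}\Delta(S)\in\pi^2\mathcal O$ and $\operatorname{qdim}\Delta(S)/[p]^2\equiv c_kD(S)\pmod\pi$. So every tilting module $M$ in $B^{(k)}$ lies in $\mathcal I_2$, and $\operatorname{qdim}(M)/[p]^2\equiv c_kD(M)\pmod\pi$.
\end{lemma}

\begin{proof}
The denominator in \eqref{eq:qdim} is $[2]^2[3]$, a unit since $p\ge5$. The two pairs with equal residues contribute $[p(i_1-i_2)][p(j_1-j_2)]$ to the numerator. A pair $o=2i+1$, $e=2j$ has $\xi(o)-\xi(e)=p(i-j)+2$ and contributes $[p(i-j)+2]$ if $o>e$ and its negative if $o<e$. By \eqref{eq:qint},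
\[
\operatorname{qdim}\Delta(S)/[p]^2\equiv(-1)^{\operatorname{inv}(S)}(i_1-i_2)(j_1-j_2)\,[2]^4/([2]^2[3])\pmod\pi .
\]
The statements on $M$ follow from Lemma~\ref{lem:trace}.
\end{proof}

We can now divide traces by $[p]^2$. For $M$ tilting in $B^{(k)}$ and $f\in\operatorname{End}(M)$ with a lift $\tilde f\in\operatorname{End}(M_{\mathcal O})$, let $t_M(f)\in K$ be the image of $\operatorname{tr}_v(\tilde f)/[p]^2$. Two lifts differ by an element of $\pi\operatorname{End}(M_{\mathcal O})$, whose trace lies in $\pi^3\mathcal O$, so $t_M$ is a well-defined linear form on $\operatorname{End}(M)$, and $t_M=0$ if and only if $M\in\mathcal I_3$. Let $T$ be indecomposable in $B^{(k)}$. Then $\operatorname{End}(T)=K\oplus\operatorname{rad}$ with nilpotent radical, and Lemmas~\ref{lem:trace} and~\ref{lem:D} give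
\begin{equation}\label{eq:t}
t_T(c\cdot\mathrm{id}+r)=c\,c_kD(T)\qquad(c\in K,\ r\in\operatorname{rad}).
\end{equation}

\begin{lemma}\label{lem:vanish}
\begin{enumerate}
\item[(a)] Let $T$ be indecomposable tilting in $B^{(k)}$ with $D(T)=0$ in $K$, let $Q$ be tilting, and let $Y$ in $B^{(k')}$ be a summand of $T\otimes Q$. Then $D(Y)=0$ in $K$.
\item[(b)] If $s_1-s_2\ge2$ or $s_3-s_4\ge2$, then $D(T(S))=0$ in $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $Y$ in $B^{(k')}$ lies in $\mathcal I_3$, then $\operatorname{qdim}Y\in\pi^3\mathcal O$, and $D(Y)=0$ in $K$ by Lemma~\ref{lem:D}. So by Lemma~\ref{lem:ideal} it suffices to exhibit the module in question as a summand of $T\otimes Q$ with $T\in\mathcal I_3$. In (a), $t_T=0$ by \eqref{eq:t}, so $T\in\mathcal I_3$.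

(b) The idea is to subtract from $x=\xi(S)$ a dominant weight so as to reach a tuple with three congruent entries. Let $\gamma_l=x_l-x_{l+1}$. Suppose $s_1-s_2\ge2$. Then $\gamma_1\ge p$, and $\gamma_2+\gamma_3\ge p$ because $s_2-s_4\ge2$. Put $\gamma_1'=p$, $\gamma_2'=\min(\gamma_2,p-1)$ and $\gamma_3'=p-\gamma_2'$. Then $1\le\gamma_l'\le\gamma_l$ for all $l$; for $l=3$, either $\gamma_3'=p-\gamma_2\le\gamma_3$ or $\gamma_3'=1$. A tuple $x'$ with gaps $\gamma'_l$ is strictly decreasing, satisfies $x_1'\equiv x_2'\equiv x_4'\pmod p$, and $\nu=x-x'$ is a dominant weight. By (T5), $T(S)$ is a summand of $T(x'-\rho)\otimes T(\nu)$. Every Weyl factor of $T(x'-\rho)$ is linked to $x'$, so its tuple has three congruent entries, hence three congruent pairs, and its $\operatorname{qdim}$ lies in $\pi^3\mathcal O$. Thus $T(x'-\rho)\in\mathcal I_3$. If instead $s_3-s_4\ge2$, then $\gamma_3\ge p$ and $\gamma_1+\gamma_2\ge p$ because $s_1-s_3\ge2$. Take $\gamma_3'=p$, $\gamma_2'=\min(\gamma_2,p-1)$, $\gamma_1'=p-\gamma_2'$, which gives $x_1'\equiv x_3'\equiv x_4'$, and argue in the same way.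
\end{proof}

The sets not covered by Lemma~\ref{lem:vanish}(b) consist of two pairs of consecutive integers:
\[
S_{a,b}=\{b+a+3,\ b+a+2,\ b+1,\ b\},\qquad a\ge0,\ b\in\mathbb Z,\qquad|S_{a,b}|=2a+4b+6.
\]
The index $a$ is the number of integers between the two pairs, and it plays the role of the $SL_2$-weight in Section~\ref{sec:model}. Adding $p\varpi_2$ to the weight of $S_{a,b}$ gives the weight of $S_{a+2,b}$. This factor $2$ is the reason why $a=p$ occurs well inside the fundamental $p^2$-alcove.

\section{Moving between the classes $B^{(k)}$}\label{sec:N}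

We need an analogue of tensoring with $V$. Replacing $s\in S$ by $s+1$ adds $2$ to the corresponding entry of $\xi(S)$ if $s$ is even and $p-2$ if $s$ is odd, and to keep two elements of each parity we must move one odd and one even element. So let $N=\Delta(\nu_0)$ with $\nu_0=(p-2,2,0,0)$.

The module $N$ is simple and tilting. Indeed, $\nu_0+\rho=(p+1,4,1,0)$. A dominant tuple $y\le\nu_0+\rho$ linked to it has distinct entries in $[0,p+1]$ with residues $1,4,1,0$, and $0,1,4$ are distinct modulo $p$. The only integers in $[0,p+1]$ congruent to $1$ are $1$ and $p+1$, and the only one congruent to $4$ is $4$. The sum forces the remaining entry to be $0$, so $y=\nu_0+\rho$. The weights $\nu$ of $N$, lifted with sum $p$, lie in the convex hull of the permutations of $\nu_0$, so $0\le\nu_l\le p-2$; the permutations of $\nu_0$ have multiplicity one.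

For $S\in B^{(k)}$, odd $o\in S$ and even $e\in S$, let $S+1_o+1_e$ be obtained by replacing $o,e$ with $o+1,e+1$, and define $S-1_o-1_e$ by replacing them with $o-1,e-1$. We say that $o$ and $e$ are \emph{moved}. Adding $0$ or $1$ to the terms of a strictly decreasing integer sequence leaves it weakly decreasing, and so does subtracting. So the result either has two equal elements or is a set whose $l$-th largest element comes from $s_l$.

\begin{lemma}\label{lem:moves}
Let $S\in B^{(k)}$ and $R\in B^{(k+1)}$. The $B^{(k+1)}$-part of $\Delta(S)\otimes N$ has character $\sum_{o,e}\operatorname{ch}\Delta(S+1_o+1_e)$, and the $B^{(k)}$-part of $\Delta(R)\otimes N^*$ has character $\sum_{o,e}\operatorname{ch}\Delta(R-1_o-1_e)$. Terms with two equal elements are omitted.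
\end{lemma}

\begin{proof}
Apply \eqref{eq:product} with $x=\xi(S)$. Suppose that $x+\nu$ has residues $\{0,0,2,2\}$. Since $0\le\nu_l\le p-2$, we have $\nu_l\in\{0,2\}$ where $x_l\equiv0$ and $\nu_l\in\{0,p-2\}$ where $x_l\equiv2$. The number of entries with residue $0$ is preserved, so there are equally many nonzero $\nu_l$ of the two kinds, say $u$ of each. Then $up=\sum\nu_l=p$, so $u=1$ and $\nu$ is a permutation of $\nu_0$. Since $\xi(2j)+2=\xi(2j+1)$ and $\xi(2i+1)+p-2=\xi(2i+2)$, we get $x+\nu=\xi(S+1_o+1_e)$. This tuple is weakly decreasing, so $\chi(x+\nu)$ is zero or a Weyl character with sign $+$. The weights of $N^*$ are the $-\nu$. If $x=\xi(R)$ and $x-\nu$ has residues $\{0,0,2,2\}$, then $\nu_l\in\{0,p-2\}$ where $x_l\equiv0$ and $\nu_l\in\{0,2\}$ where $x_l\equiv2$, again $u=1$, and $\xi(2j)-(p-2)=\xi(2j-1)$, $\xi(2i+1)-2=\xi(2i)$.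
\end{proof}

The next lemma says that, as far as $D$ can see, $N$ behaves like a module of dimension two.

\begin{lemma}\label{lem:double}
Let $M$ be tilting in $B^{(k)}$ and let $M'$ be the $B^{(k+1)}$-part of $M\otimes N$. Then $D(M')=2D(M)$.
\end{lemma}

\begin{proof}
For a sequence $s=(s_1,\dots,s_4)$ with two odd and two even entries put
\[
A(s)=\tfrac14\operatorname{sgn}(w)(s_{w1}-s_{w2})(s_{w3}-s_{w4}),
\]
where $w$ is a permutation with $s_{w1},s_{w2}$ odd and $s_{w3},s_{w4}$ even. Exchanging $w1,w2$ or $w3,w4$ changes two signs, so $A$ is well defined. It is alternating and vanishes if two entries coincide. For decreasing $s$, moving the odd entries to the front costs the sign $(-1)^{\operatorname{inv}(S)}$, so $D(S)=(-1)^{|S|/2}A(s)$. A move raises $|S|/2$ by one. By Lemma~\ref{lem:moves} it therefore suffices to show that the sum $\Sigma$ of $A$ over the four sequences obtained by raising one odd and one even entry of $s$ equals $-2A(s)$. Both sides are alternating in $s$, so let $s=(o,o',e,e')$ with $o,o'$ odd and $e,e'$ even. The two moved entries exchange parities, and transposing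 them restores the order odd, odd, even, even. For the moved pairs $(o,e)$, $(o,e')$, $(o',e)$, $(o',e')$ in turn this gives
\begin{align*}
-4\Sigma={}&(e+1-o')(o+1-e')+(e'+1-o')(e-o-1)\\
&+(o-e-1)(o'+1-e')+(o-e'-1)(e-o'-1).
\end{align*}
With $\alpha=e-o'$ and $\beta=o-e'$, the first and fourth terms add up to $(\alpha+1)(\beta+1)+(\alpha-1)(\beta-1)=2\alpha\beta+2$. With $\gamma=e'-o'$ and $\delta=e-o$, the second and third add up to $(\gamma+1)(\delta-1)+(\gamma-1)(\delta+1)=2\gamma\delta-2$. Finally
\[
\alpha\beta+\gamma\delta=eo+o'e'-e'o-o'e=(o-o')(e-e')=4A(s),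
\]
so $-4\Sigma=8A(s)$.
\end{proof}

To turn Lemma~\ref{lem:double} into a recursion we must know the summands of $T(S_{a,b})\otimes N$ on which $D$ is nonzero. A summand at a maximal weight is found by (T5). A summand lower down cannot be read off from the character. The following symmetry trades it for a summand at a maximal weight of a different tensor product.

\begin{lemma}\label{lem:sym}
Let $T_1$ in $B^{(k)}$ and $T_2$ in $B^{(k+1)}$ be indecomposable tilting modules with $D(T_1)\ne0$ and $D(T_2)\ne0$ in $K$. Then $[T_1\otimes N:T_2]=[T_2\otimes N^*:T_1]$.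
\end{lemma}

\begin{proof}
For $T$ indecomposable and any $Q$, the multiplicity $[Q:T]$ is the rank of the pairing
\[
\operatorname{Hom}(T,Q)\times\operatorname{Hom}(Q,T)\to\operatorname{End}(T)/\operatorname{rad}=K,\qquad(f,g)\mapsto gf.
\]
To see this, write $Q=T^{\oplus m}\oplus Q'$ where $T$ is not a summand of $Q'$. A composite $T\to Q'\to T$ is not invertible, so it lies in the radical, and the part $T^{\oplus m}$ contributes rank $m$. If $T$ lies in some $B^{(j)}$ and $D(T)\ne0$ in $K$, then by \eqref{eq:t} the pairing is a nonzero multiple of $(f,g)\mapsto t_T(gf)$. Let $f\in\operatorname{Hom}(T_2,T_1\otimes N)$ and $g\in\operatorname{Hom}(T_1\otimes N,T_2)$, and lift them to $\mathcal O$ by Lemma~\ref{lem:lift}. The last identity of Lemma~\ref{lem:dual}, divided by $[p]^2$, gives $t_{T_2}(gf)=t_{T_1}(f^\sharp g^\flat)$. Since $f\mapsto f^\sharp$ and $g\mapsto g^\flat$ are bijections onto $\operatorname{Hom}(T_2\otimes N^*,T_1)$ and $\operatorname{Hom}(T_1,T_2\otimes N^*)$, the two pairings have the same rank.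
\end{proof}

\begin{remark}
In the model of Section~\ref{sec:model} the analogous symmetry fails when the dimensions vanish in $K$. By \eqref{eq:model}, $[T(p-1)\otimes V:T(p)]=1$. But $T(p)\otimes V$ has Weyl factors $\Delta(p+1)$, $\Delta(p-3)$ and twice $\Delta(p-1)$, and $p\pm1$ and $p-3$, $p-1$ are not linked, so $[T(p)\otimes V^*:T(p-1)]=2$.
\end{remark}

\section{The recursion}\label{sec:recursion}

Put $t_{a,b}=D(T(S_{a,b}))$ for $a\ge0$ and $t_{-1,b}=0$. If $\Delta(S'')$ is a factor of $T(S_{0,b})$, then $S''\subset[b,b+3]$ by \eqref{eq:ends}, so $T(S_{0,b})=\Delta(S_{0,b})$. Here $i_1-i_2=j_1-j_2=1$, the number $|S_{0,b}|/2=2b+3$ is odd, and $\operatorname{inv}(S_{0,b})$ is $1$ for even $b$ and $3$ for odd $b$. So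
\begin{equation}\label{eq:start}
t_{0,b}=1\qquad\text{for all }b.
\end{equation}
The first two steps show all ingredients of the general argument.

\begin{example}\label{ex:steps}
Of the four moves applied to $S_{0,0}=\{3,2,1,0\}$, only raising $3$ and $2$ produces distinct elements. So the relevant part of $T(S_{0,0})\otimes N$ is $\Delta(S_{1,0})=T(S_{1,0})$ with $S_{1,0}=\{4,3,1,0\}$, and $t_{1,0}=(-1)^{4+2}\cdot1\cdot2=2$. The moves applied to $S_{1,0}$ give
\[
S_{2,0}=\{5,4,1,0\},\qquad\{5,3,2,0\},\qquad S_{0,1}=\{4,3,2,1\},
\]
with $D=4,-1,1$, adding up to $2t_{1,0}$. Does $\Delta(S_{0,1})$ split off? It is the lowest factor, so (T5) does not apply. But of the downward moves applied to $S_{0,1}$ only lowering $2$ and $1$ survives, so the relevant part of $T(S_{0,1})\otimes N^*$ is $T(S_{1,0})$, and Lemma~\ref{lem:sym} shows that $T(S_{0,1})$ is a summand. The complement has two Weyl factors. If it decomposed, $T(\{5,3,2,0\})$ would be a Weyl module with $D=-1$, against Lemma~\ref{lem:vanish}(b). So $T(S_{2,0})$ has both factors and $t_{2,0}=4-1=3$.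
\end{example}

\begin{lemma}\label{lem:extreme}
\begin{enumerate}
\item[(a)] $[T(S_{a,b})\otimes N:T(S_{a+1,b})]=1$ for $a\ge0$.
\item[(b)] $[T(S_{a-1,b+1})\otimes N^*:T(S_{a,b})]=1$ for $a\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
In both cases we show that the weight in question is maximal and occurs once, and apply (T5).

(a) Let $S=S_{a,b}$ and $R=S_{a+1,b}=\{b+a+4,b+a+3,b+1,b\}$, so $|R|=|S|+2$. Suppose that $\Delta(R')$ occurs in the part of $T(S)\otimes N$ in the class of $R$, with $R'\ge R$. By Lemma~\ref{lem:moves}, $R'=S''+1_o+1_e$ for a Weyl factor $\Delta(S'')$ of $T(S)$, so $S''\le S$. By \eqref{eq:ends}, $b+a+4\le r_1'\le s_1''+1\le b+a+4$. So $r_1'=b+a+4$, and $s_1''=b+a+3$ is moved. Comparing the sums of the first two entries of $\xi(R')\ge\xi(R)$ gives $r_2'\ge b+a+3$. Since $s_2''<s_1''$, we get $r_2'=b+a+3$, and $s_2''=b+a+2$ is moved. Hence $s_3''=r_3'$ and $s_4''=r_4'$. The first two entries of $R'$ and $R$ agree, and so do those of $S''$ and $S$. Comparing the sums of the first three entries gives $b+1\le r_3'=s_3''\le b+1$, and then $r_4'=b$ because $|R'|=|R|$.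 So $R'=R$, $S''=S$, and the move is the one raising $b+a+3$ and $b+a+2$. This move is allowed since the two numbers have opposite parity. Thus $\Delta(R)$ occurs exactly once.

(b) Let $R=S_{a-1,b+1}=\{b+a+3,b+a+2,b+2,b+1\}$ and $S=S_{a,b}$. Suppose that $\Delta(S')$ occurs in the part of $T(R)\otimes N^*$ in the class of $S$, with $S'\ge S$. Then $S'=R''-1_o-1_e$ with $R''\le R$ a Weyl factor of $T(R)$. By \eqref{eq:ends}, $b\ge s_4'\ge r_4''-1\ge b$. So $s_4'=b$, and $r_4''=b+1$ is moved. Comparing the sums of the last two entries of $\xi(S')\ge\xi(S)$ gives $s_3'\le b+1$. Since $r_3''>r_4''$, we get $s_3'=b+1$, and $r_3''=b+2$ is moved. Hence $s_1'=r_1''$ and $s_2'=r_2''$. By \eqref{eq:ends}, $s_1'\ge b+a+3\ge r_1''$, so $s_1'=b+a+3$, and $s_2'=b+a+2$ because $|S'|=|S|$. So $S'=S$, $R''=R$, and the move is the one lowering $b+2$ and $b+1$, which have opposite parity. Thus $\Delta(S)$ occurs exactly once.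
\end{proof}

\begin{proposition}\label{prop:rec}
If $a\ge0$ and $t_{a,b}\ne0$ in $K$, then $2t_{a,b}=t_{a+1,b}+t_{a-1,b+1}$ in $K$.
\end{proposition}

\begin{proof}
Let $S_{a,b}\in B^{(k)}$ and $m_R=[T(S_{a,b})\otimes N:T(R)]$ for $R\in B^{(k+1)}$. By Lemma~\ref{lem:double}, $2t_{a,b}=\sum_Rm_RD(T(R))$. Consider an $R$ with $m_R>0$ and $D(T(R))\ne0$ in $K$; the others contribute nothing. By Lemma~\ref{lem:vanish}(b), $R=S_{a',b'}$ for some $a',b'$, and $|R|=|S_{a,b}|+2$ gives $a'=a+1+2b-2b'$. By Lemma~\ref{lem:moves} and \eqref{eq:ends}, the largest element $b'+a'+3$ of $R$ is at most $b+a+4$, which gives $b'\ge b$. By Lemma~\ref{lem:sym}, $T(S_{a,b})$ is a summand of $T(R)\otimes N^*$, so $S_{a,b}=R''-1_o-1_e$ with $R''\le R$, and comparing smallest elements gives $b\ge r_4''-1\ge b'-1$. Hence $R=S_{a+1,b}$, or $a\ge1$ and $R=S_{a-1,b+1}$.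

The set $S_{a+1,b}$ has $m_R=1$ by Lemma~\ref{lem:extreme}(a), so it contributes $t_{a+1,b}$. Let $a\ge1$ and $R=S_{a-1,b+1}$. If $t_{a-1,b+1}=0$ in $K$, the contribution is $0=t_{a-1,b+1}$ whatever $m_R$ is. Otherwise $m_R=1$ by Lemmas~\ref{lem:sym} and~\ref{lem:extreme}(b), and the contribution is again $t_{a-1,b+1}$.
\end{proof}

\begin{corollary}\label{cor:values}
Let $b\in\mathbb Z$. In setting \emph{(q)}, $D(T_p(S_{a,b}))=a+1$ for all $a\ge0$. In setting \emph{(m)}, $D(T(S_{a,b}))\equiv a+1\pmod p$ for $0\le a\le p-1$, and $D(T(S_{a,b}))\equiv0\pmod p$ for all $a\ge p-1$.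
\end{corollary}

\begin{proof}
Use induction on $a$ for all $b$ at once, starting from $t_{-1,b}=0$ and \eqref{eq:start}. If $t_{a,b}=a+1\ne0$ and $t_{a-1,b+1}=a$ in $K$, Proposition~\ref{prop:rec} gives $t_{a+1,b}=2(a+1)-a=a+2$ in $K$. In (q) the field $K$ has characteristic zero, so this continues for all $a$ and holds in $\mathbb Z$. In (m) it continues as long as $a+1\le p-1$ and ends with $t_{p-1,b}\equiv p\equiv0$. If $t_{a,b}\equiv0$, then $t_{a+1,b}\equiv0$ by Lemmas~\ref{lem:extreme}(a) and~\ref{lem:vanish}(a).
\end{proof}

\begin{remark}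
The two settings part at the step from $a=p-1$ to $a=p$. In (q), $T(S_{p-2,b+1})$ is a summand of $T(S_{p-1,b})\otimes N$, by the proof of Proposition~\ref{prop:rec}. In (m) it is not, by Lemma~\ref{lem:vanish}(a), because $t_{p-1,b}\equiv0$ and $t_{p-2,b+1}\equiv-1$. The recursion itself fails there, since $0\not\equiv0+(-1)$, so the hypothesis of Proposition~\ref{prop:rec} is needed.
\end{remark}

\section{Passage to regular weights}\label{sec:regular}

Corollary~\ref{cor:values} separates modular and quantum characters at the weights of the sets $S_{a,b}$, but these weights are not $p$-regular, and the conjecture concerns regular weights. We pass to a neighboring regular weight and back. The module obtained on return is an unknown number of copies of the original one, and this number could a priori differ in the two settings. It suffices to know that it lies between $1$ and $4$.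

\begin{proof}[Proof of Theorem~\ref{thm:sl4}]
Let $p\le a\le2p-4$ and let $\mu$ be the weight with $\mu+\rho=\xi(S_{a,0})$, so that $\theta_a=\mu+\varpi_2$. One of $a+3$, $a+2$ is odd and the other even, so $\theta_a+\rho$ has residues $1,3,2,0$ in some order, which are distinct. It is strictly decreasing, and the difference of its extreme entries is $\xi(a+3)+1\le\xi(2p-1)+1=p(p-1)+3<p^2$. Lemma~\ref{lem:alcove}(a) gives the first assertion. For $a=p$ we have $\theta_p+\rho=(\frac{p(p+3)}2+1,\frac{p(p+1)}2+3,2,0)$, with gaps $p-2$, $\frac{p(p+1)}2+1$ and $2$, which gives the last assertion.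

Let $B=B^{(k)}$ be the class of $\mu$ and $B'$ the class of $\theta_a$, consisting of tuples with residues $\{0,1,2,3\}$ and sum $6+pk$. For $M$ tilting in $B$ let $M^\uparrow$ be the $B'$-part of $M\otimes\Lambda^2V$, and for $M'$ tilting in $B'$ let $M'^\downarrow$ be the $B$-part of $M'\otimes(\Lambda^2V)^*$. These are tilting, and \eqref{eq:product} computes their characters: one adds $1$ to two entries of a tuple, respectively subtracts $1$ from two entries. The resulting tuples are weakly decreasing, so all terms are zero or have sign $+$.

Raising two entries of a tuple $x$ in $B$ gives residues $\{1,1,2,2\}$, $\{0,0,3,3\}$, or, when one entry of each residue is raised, $\{0,1,2,3\}$. So exactly four terms lie in $B'$, and they are nonzero since their entries are distinct modulo $p$. Lowering two entries of a tuple in $B'$ gives $\{0,0,2,2\}$ when the entries with residues $1$ and $3$ are lowered. The other five choices give $\{-1,0,2,3\}$, $\{-1,1,1,3\}$, $\{-1,1,2,2\}$, $\{0,0,1,3\}$ and $\{0,1,1,2\}$; each contains $1$ or $-1$, neither of which is congruent to $0$ or $2$. So at most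 one term lies in $B$, and for each of the four tuples obtained from $x$ this term is $x$ again. Therefore $\operatorname{ch}M^{\uparrow\downarrow}=4\operatorname{ch}M$, and $M^{\uparrow\downarrow}\cong M^{\oplus4}$ by (T4).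

By (T5), $T(\theta_a)$ is a summand of $T(\mu)\otimes\Lambda^2V$, hence of $T(\mu)^\uparrow$. So $T(\theta_a)^\downarrow$ is a summand of $T(\mu)^{\oplus4}$, and $T(\theta_a)^\downarrow\cong T(\mu)^{\oplus m}$ with $m\le4$ by Krull--Schmidt. Also $m\ge1$, because the factor $\Delta(\theta_a)$ contributes $\Delta(\mu)$. This holds in both settings; call the two numbers $m$ in (m) and $m_q$ in (q). The character of $M'^\downarrow$ is computed from $\operatorname{ch}M'$ by the same rule in both settings. If $\operatorname{ch}T(\theta_a)=\operatorname{ch}T_p(\theta_a)$, then applying $D$ and Corollary~\ref{cor:values} gives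
\[
m_q(a+1)=m_q\,D(T_p(\mu))=m\,D(T(\mu))\equiv0\pmod p.
\]
But $1\le m_q\le4<p$ and $p+1\le a+1\le2p-3$, so $p\nmid m_q(a+1)$, a contradiction.
\end{proof}

\begin{remark}
Both ends of the range $p\le a\le2p-4$ are visible in the proof. For $a\le p-1$ the values in Corollary~\ref{cor:values} agree modulo $p$, so the argument gives no contradiction. For $a=2p-3$ we have $\xi(a+3)+1=p^2+1$, outside the fundamental $p^2$-alcove. The assumption $p\ge5$ was used to invert $[2]$ and $[3]$ in Lemma~\ref{lem:D}, to show that $N$ is simple, to keep the residues $0,1,2,3$ distinct, and in $m_q<p$.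
\end{remark}

\section{Extension to $SL_n$}\label{sec:sln}

Let $G=SL_n$ and $\theta$ be as in Theorem~\ref{thm:sln}. We show that the top layer of $T(\theta)$ with respect to a subgroup $SL_4$ is the tilting module $T(\theta_p)$ of that subgroup. All statements hold in both settings.

Let $I=\{\alpha_1,\alpha_2,\alpha_3\}$ and let $G_I\cong SL_4$ be the corresponding subgroup. In (q), $G_I$ stands for the subalgebra generated by the divided powers of $E_i,F_i$ with $\alpha_i\in I$ and the corresponding torus part. Modules for $G_I$ carry a subscript $I$. For a module $M$ with all weights $\le\theta$ put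
\[
\operatorname{Tr}M=\bigoplus_{\mu\in\theta-\mathbb ZI}M_\mu .
\]
This is a $G_I$-submodule, and $\operatorname{Tr}$ is an exact functor. The Cartan matrix of $I$ is nonsingular, so restriction of weights to $G_I$ is injective on $\theta-\mathbb ZI$. Among the dominant weights $\mu\le\theta$, let $\Pi''$ be the set of those in $\theta-\mathbb ZI$ and $\Pi'$ the set of the others. If $\mu\in\Pi'$, then $\theta-\mu$ has a positive coefficient at some $\alpha_j\notin I$, and so does $\theta-\mu'$ for every $\mu'\le\mu$. In particular $\Pi'$ is closed under passing to smaller dominant weights.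

We use \emph{contravariant duality} $M\mapsto M^\tau$: the dual space, with the action twisted by the anti-automorphism that exchanges raising and lowering operators for each simple root and fixes the torus part. It is exact, preserves characters, and exchanges $\Delta(\mu)$ and $\nabla(\mu)$. Since $(M^\tau)_\mu=(M_\mu)^*$ and the anti-automorphism restricts to the one for $G_I$, it commutes with $\operatorname{Tr}$.

\begin{lemma}\label{lem:Tr}
If $\mu\in\Pi'$, then $\operatorname{Tr}\Delta(\mu)=\operatorname{Tr}\nabla(\mu)=0$. If $\mu\in\Pi''$, then $\operatorname{Tr}\Delta(\mu)\cong\Delta_I(\mu)$ and $\operatorname{Tr}\nabla(\mu)\cong\nabla_I(\mu)$.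
\end{lemma}

\begin{proof}
The first statement holds because no weight $\mu'\le\mu$ lies in $\theta-\mathbb ZI$. Let $\mu\in\Pi''$ and let $v_\mu$ be a highest weight vector of $\Delta(\mu)$. The module $\Delta(\mu)$ is spanned by the vectors obtained from $v_\mu$ by products of divided powers of lowering operators: those for all positive roots in (m), by the PBW basis, and the $F_i^{(m)}$ in (q). Such a vector has weight in $\mu-\mathbb ZI$ only if all roots involved lie in $\mathbb ZI$, and then all factors belong to $G_I$. So $\operatorname{Tr}\Delta(\mu)$ is generated over $G_I$ by the primitive vector $v_\mu$, and it is a quotient of $\Delta_I(\mu)$. It remains to compare dimensions. They depend only on Weyl characters, so we may compute with $\Delta_{\mathcal F}(\mu)$. A $G_I$-primitive vector of weight $\mu'\in\mu-\mathbb ZI$ in $\Delta_{\mathcal F}(\mu)$ is also killed by the raising operators for $\alpha_j\notin I$, because $\mu'+m\alpha_j\not\le\mu$ for $m>0$. So it is primitive in a simple module, hence a highest weight vector. By semisimplicity $\operatorname{Tr}\Delta_{\mathcal F}(\mu)=\Delta_{I,\mathcal F}(\mu)$,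 and the dimensions agree. The statement for $\nabla(\mu)$ follows by duality.
\end{proof}

Thus $\operatorname{Tr}T(\theta)$ is a tilting module for $G_I$. The point is that it is indecomposable, since otherwise its character would not be tied to that of a single $T_I$. We show that every endomorphism of it comes from one of $T(\theta)$.

\begin{proposition}\label{prop:Tr}
The module $\operatorname{Tr}T(\theta)$ is the indecomposable tilting $G_I$-module whose highest weight is the restriction of $\theta$.
\end{proposition}

\begin{proof}
Write $T=T(\theta)$. We first rearrange its filtrations. If $\operatorname{Ext}^1(L(\nu),\nabla(\lambda))\ne0$, then $\nu>\lambda$. Indeed, let $J$ be the kernel of $\Delta(\nu)\to L(\nu)$. By (T2), $\operatorname{Hom}(J,\nabla(\lambda))$ surjects onto this $\operatorname{Ext}^1$, and a nonzero map $J\to\nabla(\lambda)$ has the socle $L(\lambda)$ in its image, so $\lambda$ is a weight of $J$. Consequently $\operatorname{Ext}^1(\nabla(\mu),\nabla(\lambda))\ne0$ implies $\mu>\lambda$, which is impossible for $\mu\in\Pi'$ and $\lambda\in\Pi''$. So in a $\nabla$-filtration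 of $T$ a factor from $\Pi'$ directly above a factor from $\Pi''$ can be exchanged with it. Repeating this, we get a submodule $B'$ filtered by $\nabla(\mu)$ with $\mu\in\Pi'$ such that $B''=T/B'$ is filtered by $\nabla(\mu)$ with $\mu\in\Pi''$. Since $T^\tau\cong T$ by (T4), duality gives a submodule $A'$ filtered by $\Delta(\mu)$ with $\mu\in\Pi''$ such that $T/A'$ is filtered by $\Delta(\mu)$ with $\mu\in\Pi'$. By Lemma~\ref{lem:Tr}, the maps $A'\to T\to B''$ induce $\operatorname{Tr}A'=\operatorname{Tr}T=\operatorname{Tr}B''$, and under these identifications the ring map $\operatorname{Tr}$ factors as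
\[
\operatorname{End}(T)\to\operatorname{Hom}(T,B'')\to\operatorname{Hom}(A',B'')\to\operatorname{Hom}_{G_I}(\operatorname{Tr}A',\operatorname{Tr}B'')=\operatorname{End}_{G_I}(\operatorname{Tr}T).
\]
The first map is onto because $\operatorname{Ext}^1(T,B')=0$ by (T2). The second is onto because $\operatorname{Ext}^1(T/A',B'')=0$ by (T2). The third is injective because $A'$ is generated by $\operatorname{Tr}A'$: each factor $\Delta(\mu)$ of $A'$ is generated by a vector of weight $\mu\in\theta-\mathbb ZI$, and $\operatorname{Tr}$ is exact. By (T2) for $G$ and for $G_I$, Lemma~\ref{lem:Tr} and the injectivity of restriction of weights, its source and target both have dimension $\sum_{\mu\in\Pi''}(T:\Delta(\mu))(T:\nabla(\mu))$. So it is bijective. Hence $\operatorname{End}_{G_I}(\operatorname{Tr}T)$ is a nonzero quotient of the local ring $\operatorname{End}(T)$, and is local.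
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sln}]
Reading off the gaps, we may take
\[
\theta+\rho=\Bigl(\tfrac{p(p+3)}2+1,\ \tfrac{p(p+1)}2+3,\ 2,\ 0,\ -1,\ \dots,\ -(n-4)\Bigr).
\]
The residues $1,3,2,0,-1,\dots,-(n-4)$ are those of $n$ consecutive integers, so they are distinct because $n\le p$. The difference of the extreme entries is $\frac{p(p+3)}2+n-3\le\frac{p(p+3)}2+p-3$, and this is less than $p^2$ because $(p-2)(p-3)>0$. Lemma~\ref{lem:alcove}(a) gives the first assertion. The restriction of $\theta$ to $G_I$ is the weight $\theta_p$ of Theorem~\ref{thm:sl4}. By Proposition~\ref{prop:Tr}, in each setting the character of the tilting module of highest weight $\theta_p$ for $SL_4$ is obtained from that of highest weight $\theta$ for $SL_n$ by keeping the weights in $\theta-\mathbb ZI$ and restricting them. So $\operatorname{ch}T(\theta)=\operatorname{ch}T_p(\theta)$ would imply $\operatorname{ch}T(\theta_p)=\operatorname{ch}T_p(\theta_p)$ for $SL_4$, contradicting Theorem~\ref{thm:sl4}.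
\end{proof}

\begin{thebibliography}{9}

\bibitem{Andersen} Andersen, \emph{Comm. Math. Phys.} 149 (1992).

\bibitem{AJS} Andersen, Jantzen and Soergel, \emph{Ast\'erisque} 220 (1994).

\bibitem{APW} Andersen, Polo and Wen, 1991.

\bibitem{Hazi} Amit Hazi, \emph{Matrix recursion for positive characteristic diagrammatic Soergel bimodules for affine Weyl groups}, arXiv:1708.07072 (2017).

\bibitem{Jantzen} Jantzen, \emph{Representations of Algebraic Groups}.

\bibitem{Paradowski} Paradowski, 1994.

\end{thebibliography}
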